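# Single-point gradient blow-up on the boundary for $u_t=\Delta_p u+|\nabla u|^q$ with zero boundary values

## 1. Two theorems about boundary gradient blow-up

Let $\Delta_p u=\nabla\cdot(|\nabla u|^{p-2}\nabla u)$. All domains are in the plane, and $z=(x,y)$.

**Theorem 1.** Let $q>p>2$, let $L_1,L_2>0$, and let $\Omega\subset\mathbb R^2$ be a bounded domain such that

- (a) $\Omega$ is of class $C^{2+\epsilon}$ for some $\epsilon\in(0,1)$;
- (b) $\Omega$ is symmetric with respect to the axis $x=0$;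
- (c) $\Omega\subset\{y>0\}$, $[-L_1,L_1]\times\{0\}\subset\partial\Omega$ and $(-L_1,L_1)\times(0,L_2)\subset\Omega$;
- (d) $\Omega$ is convex in the $x$-direction.

Then there is $0\le u_0\in C^2(\overline\Omega)$ with $u_0=0$ on $\partial\Omega$ such that the solution $u$ of
$$u_t=\Delta_pu+|\nabla u|^q\ \text{ in }\Omega\times(0,T),\qquad u=0\ \text{ on }\partial\Omega\times(0,T),\qquad u(\cdot,0)=u_0\tag{1.1}$$
has the following properties: $T=T_{max}(u_0)<\infty$; $u(\cdot,t)$ is symmetric with respect to $x=0$ for all $t$; $u_x\le0$ in $\Omega_+\times(0,T)$, where $\Omega_+=\Omega\cap\{x>0\}$; and $GBUS(u_0)=\{(0,0)\}$.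

**Theorem 2.** Let $q>p>2$, let $\Omega\subset\mathbb R^2$ be any bounded $C^{2+\epsilon}$ domain, and let $z_1,\dots,z_n\in\partial\Omega$ be distinct points near each of which $\partial\Omega$ is a line segment. For every $\varepsilon>0$ there is an admissible $u_0\ge0$ for (1.1) with $\|u_0\|_\infty\le\varepsilon$, supported in the $\varepsilon$-neighbourhood of $\{z_1,\dots,z_n\}$, with $T_{max}(u_0)\le\varepsilon$ and $GBUS(u_0)=\{z_1,\dots,z_n\}$.

Now the words. Write $a(\xi)=|\xi|^{p-2}\xi$, so that $\Delta_pu=\operatorname{div}a(\nabla u)$.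

**Definition (admissible data, solution, $T_{max}$).** Admissible data are $u_0\in C^2(\overline\Omega)$ with $u_0=0$ on $\partial\Omega$. A solution on $[0,T)$ is a function $u\in C(\overline\Omega\times[0,T))$ with $\nabla u\in L^\infty(\Omega\times(0,\tau))$ for every $\tau<T$, with $u=0$ on $\partial\Omega$ and $u(\cdot,0)=u_0$, that satisfies the equation weakly:
$$\int_0^T\!\!\int_\Omega\{-u\psi_t+a(\nabla u)\cdot\nabla\psi-|\nabla u|^q\psi\}=\int_\Omega u_0\,\psi(\cdot,0)$$
for all Lipschitz $\psi$ that vanish on $\partial\Omega$ and for $t$ near $T$. We take as given, as part of the setting, that a solution exists and is unique, and $T_{max}(u_0)$ is its maximal existence time. If $T_{max}(u_0)<\infty$, then $\|\nabla u(\cdot,t)\|_\infty\to\infty$ as $t\to T_{max}$ while $u$ stays bounded. This is gradient blow-up.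

Weak solutions are needed because the diffusion coefficient $|\nabla u|^{p-2}$ vanishes with the gradient. For instance, for the equation $v_t=\Delta_pv$ with $p=4$, the function $v=(\frac{27}8t-x)_+^{3/2}$ is a weak solution: where it is positive, $v_t=\frac32\cdot\frac{27}8\zeta^{1/2}$ with $\zeta=\frac{27}8t-x$, and $v_x^3=-\frac{27}8\zeta^{3/2}$, so $(v_x^3)_x=\frac{27}8\cdot\frac32\zeta^{1/2}$; and $v_x^3$ is $C^1$ across $\zeta=0$. But $v_{xx}$ is unbounded at $\zeta=0$.

**Definition (gradient blow-up set).** With $T=T_{max}(u_0)<\infty$,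
$$GBUS(u_0)=\Bigl\{z_0\in\overline\Omega:\ \text{for any }r>0,\ \sup_{(\overline\Omega\cap B_r(z_0))\times(T-r,T)}|\nabla u|=\infty\Bigr\}.$$

To get a feeling for the definition take the function (not a solution) $f=\sqrt{y+\omega}-\sqrt{\omega}$ with $\omega=x^2+T-t$, on $y\ge0$. It is locally bounded and vanishes on $y=0$. We have $f_y=\frac12(y+\omega)^{-1/2}$ and $|f_x|=|x|\,(\omega^{-1/2}-(y+\omega)^{-1/2})\le|x|\omega^{-1/2}\le1$. Near a point $z_0\ne(0,0)$ the quantity $y+x^2$ is bounded below, so $f_y$ is bounded, while $f_y(0,0,t)=\frac12(T-t)^{-1/2}\to\infty$. So the gradient blow-up set of $f$ is $\{(0,0)\}$. The graph stays bounded, hangs on the boundary, and becomes vertical at one boundary point. A barrier of the same shape reappears in Section 10.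

The problem comes from Amal Attouchi and Philippe Souplet, "Single point gradient blow-up on the boundary for a Hamilton-Jacobi equation with $p$-Laplacian diffusion", arXiv:1404.5386 (2014). There the boundary condition is $u=\mu y$, and the known result concerns $\mu>0$: given $\rho\in(0,L_1)$ there is $\mu_0=\mu_0(p,q,\Omega,\rho)>0$ such that for every $\mu\in(0,\mu_0]$ there are admissible data (with $u_0=\mu y$ on $\partial\Omega$) for which $T<\infty$, $GBUS(u_0)\subset[-\rho,\rho]\times\{0\}$, $u$ is symmetric in $x$, $u_x\le0$ in $\Omega_+$, and $u_y\ge\mu/2$ in $\Omega\times(0,T)$; and for all such data $GBUS(u_0)=\{(0,0)\}$. The bound $u_y\ge\mu/2$ keeps the equation nondegenerate along these solutions. The question is what happens for $\mu=0$. Theorem 1 says that single-point blow-up still occurs, for every $\Omega$ with (a)–(d).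

## 2. Scaling, steady profiles in one variable, and a front

Put
$$\beta=\frac1{q-p+1}\in(0,1),\qquad m=1+(q-1)\beta,\qquad\text{so that}\quad \beta(q-p)=1-\beta .$$

*Scaling.* If $u$ is a solution in $\Omega$, then $u_\lambda(z,t)=\lambda^{1-\beta}u(z/\lambda,t/\lambda^m)$ is a solution in $\lambda\Omega$. Indeed $\partial_tu_\lambda$, $\Delta_pu_\lambda$ and $|\nabla u_\lambda|^q$ carry the factors $\lambda^{1-\beta-m}$, $\lambda^{-\beta(p-1)-1}$ and $\lambda^{-\beta q}$. All three exponents equal $-\beta q$, because $1-\beta-m=-q\beta$ and $\beta(p-1)+1=\beta(p-1+q-p+1)=\beta q$.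

Theorem 1 is invariant under this scaling. Hence in proving it we assume $L_1,L_2\ge10$, so that
$$(-10,10)\times(0,10)\subset\Omega,\qquad[-10,10]\times\{0\}\subset\partial\Omega .$$

*Steady states $u=V(y)$.* With $v=V'>0$ the steady equation is $(p-1)v^{p-2}v'+v^q=0$, that is $v'=-\frac1{p-1}v^{q-p+2}$. Hence $(v^{-1/\beta})'=\frac1{\beta(p-1)}$, and the solution with $v(0)=\infty$ is
$$v(y)=\Big(\frac{\beta(p-1)}y\Big)^{\beta},\qquad V(y)=\text{const}\cdot y^{1-\beta}.$$
So $y^{1-\beta}$ is the borderline behaviour: a bounded steady profile with slope of order $y^{-\beta}$, infinite at the boundary.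

*Which powers are supersolutions near $y=0$?* For $0<n<1$,
$$-\Delta_p(By^n)=(p-1)(1-n)(Bn)^{p-1}y^{(n-1)(p-1)-1},\qquad|\nabla(By^n)|^q=(Bn)^qy^{(n-1)q},$$
and the quotient of the second by the first is a constant times $y^{\,1-(1-n)(q-p+1)}$. For $n>1-\beta$ the exponent is positive, so $By^n$ is a strict supersolution for small $y$, whatever $B$ is. So an upper bound $u\le Cy^{1-\beta/2}$ near a boundary point, slightly better than $y^{1-\beta}$, should rule out gradient blow-up there. Section 10 makes this precise.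

*A front.* Let $l=\frac{p-1}{p-2}$. Then $(l-1)(p-1)=l>1$. For $S=\zeta_+^{\,l}$ with $\zeta=Vt-x+\text{const}$ we have $a(\nabla S)=-l^{p-1}\zeta_+^{\,l}e_1$, a $C^1$ field, and $\Delta_pS=l^p\zeta_+^{l-1}$, $S_t=Vl\zeta_+^{l-1}$. With $V=l^{p-1}$ this solves $S_t=\Delta_pS$ and vanishes identically for $\zeta\le0$. Degenerate diffusion propagates with finite speed, and we shall use this.

## 3. Comparison, the bound on $u_t$, and regularity

Notation: $A(\xi)=Da(\xi)=|\xi|^{p-2}\big(I+(p-2)\tfrac{\xi\otimes\xi}{|\xi|^2}\big)\ge|\xi|^{p-2}I$; $A=A(\nabla u)$; $P=\Delta_pu=A_{ij}u_{ij}$; and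
$$\mathcal Lw=w_t-\partial_i(A_{ij}w_j)-q|\nabla u|^{q-2}\nabla u\cdot\nabla w .$$
Where $u$ is smooth with $\nabla u\ne0$, differentiating the equation gives $\mathcal Lu_x=\mathcal Lu_y=0$. Moreover $A\nabla u=(p-1)a(\nabla u)$ and hence $\operatorname{div}(A\nabla u)=(p-1)P$.

**Definition (sub- and supersolution).** Let $G$ be open. A function $u\in C(\overline G\times[0,\tau])$ with bounded gradient is a weak subsolution in $G\times(0,\tau)$ if $\iint\{-u\psi_t+a(\nabla u)\cdot\nabla\psi-|\nabla u|^q\psi\}\le0$ for all Lipschitz $\psi\ge0$ with compact support in $G\times(0,\tau)$; a supersolution if $\ge0$.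

If $S_t$ is continuous, $a(\nabla S)$ is $C^1$ in space, and $S_t\ge\Delta_pS+|\nabla S|^q$ pointwise, then $S$ is a supersolution, by integration by parts; similarly for subsolutions. Since $p>2$, $a\in C^1$, so every $C^2$ function qualifies for this test.

**Comparison principle (CP).** Let $G\subset\mathbb R^2$ be bounded and open, let $u,v\in C(\overline G\times[0,\tau])$ have bounded gradients, let $u$ be a weak sub- and $v$ a weak supersolution in $G\times(0,\tau)$, and let $u\le v$ on the parabolic boundary. Then $u\le v$.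

*Proof.* First an inequality: $(a(\xi)-a(\xi'))\cdot(\xi-\xi')\ge c_p(|\xi|+|\xi'|)^{p-2}|\xi-\xi'|^2$. Indeed the left side is at least $\int_0^1|\xi'+s(\xi-\xi')|^{p-2}ds\,|\xi-\xi'|^2$. If, say, $|\xi|\ge|\xi'|$, then for $s\in[\frac34,1]$ we have $|\xi'+s(\xi-\xi')|\ge s|\xi|-(1-s)|\xi'|\ge\frac12|\xi|\ge\frac14(|\xi|+|\xi'|)$.

Let $\delta>0$. By continuity $w=(u-v-\delta)_+$ vanishes near $\partial G$ and near $t=0$. Average in time, $f_h(t)=\frac1h\int_t^{t+h}f$. The averaged inequality for $u-v$ may be tested with $((u-v)_h-\delta)_+$, which has compact support in $G$ for small $h$. Integrate in time and let $h\to0$: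
$$\tfrac12\!\int w^2(t)\le\int_0^t\!\!\int\big\{-(a(\nabla u)-a(\nabla v))\cdot\nabla w+(|\nabla u|^q-|\nabla v|^q)w\big\}.$$
Put $\Lambda=|\nabla u|+|\nabla v|$, which is bounded. Where $w>0$ we have $\nabla w=\nabla u-\nabla v$, and $\big||\nabla u|^q-|\nabla v|^q\big|\le q\Lambda^{q-1}|\nabla w|$. By Young's inequality
$$q\Lambda^{q-1}|\nabla w|w\le c_p\Lambda^{p-2}|\nabla w|^2+C\Lambda^{2(q-1)-(p-2)}w^2,$$
so the right side is $\le C\int_0^t\!\int\Lambda^{2q-p}w^2\le C\int_0^t\!\int w^2$. Gronwall gives $w=0$. Let $\delta\to0$. $\square$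

**Bound for $u_t$.** Let $C_0=\sup|\Delta_pu_0+|\nabla u_0|^q|$. Then $|u_t|\le C_0$.

*Proof.* $u_0+C_0t$ is a supersolution, $u_0-C_0t$ a subsolution, and on $\partial\Omega$ they are $\ge0$ and $\le0$. By (CP), $|u(\cdot,h)-u_0|\le C_0h$. The functions $u(\cdot,\cdot+h)$ and $u\pm C_0h$ solve the same equation, are ordered at $t=0$ by what was just said, and are ordered on $\partial\Omega$. So $|u(\cdot,t+h)-u(\cdot,t)|\le C_0h$. $\square$

We use these textbook facts.

**(R1)** (DiBenedetto–Friedman, J. reine angew. Math. 349 (1984) and 357 (1985); DiBenedetto, *Degenerate Parabolic Equations*, 1993.) Let $v_t-\Delta_pv=f$ weakly in $B_r(z_0)\times(t_1,t_2)$ with $|\nabla v|,|f|\le M$. For $r'<r$ and $t_1'\in(t_1,t_2)$ there are $\varrho\in(0,1)$ and $C$, depending only on $p,M,r,r',t_1'-t_1$ and an upper bound of $t_2-t_1$, with $[\nabla v]_{C^{\varrho,\varrho/2}(B_{r'}(z_0)\times(t_1',t_2))}\le C$.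

**(R2$'$)** (Linear theory; Ladyzhenskaya–Solonnikov–Ural'ceva 1968, Lieberman 1996.) Let $w$ be a bounded weak solution, $\nabla w\in L^2$, of $w_t=\partial_i(a_{ij}w_j+f_i)+b_jw_j+f_0$ in a cylinder, or in a half cylinder with $w=0$ on the flat part. Suppose $a_{ij}$ is uniformly elliptic, $a_{ij},f_i$ are Hölder continuous in $(z,t)$, and $b_j,f_0$ are bounded. Then $w$ and $\nabla w$ are Hölder continuous in $(z,t)$ on smaller (half) cylinders up to the final time, with bounds depending only on the data and $\sup|w|$.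

**Strong maximum principle and Hopf lemma.** Let $w\le0$ be a $C^{2,1}$ solution of $w_t=A_{ij}w_{ij}+B_jw_j$ in $G\times(t_1,t_2]$, $G$ connected, with the equation uniformly parabolic and coefficients bounded on compact subsets. If $w=0$ at $(z,t)$, then $w\equiv0$ in $G\times(t_1,t]$. If $G$ is a disk, the equation is uniformly parabolic with bounded coefficients in $G\times(t_1,t_2]$, $w<0$ there, $w=0$ at $(z_0,t_2)$ with $z_0\in\partial G$, and $w$ is $C^1$ up to $(z_0,t_2)$, then the outer normal derivative of $w$ at $(z_0,t_2)$ is positive. Only times $\le t_2$ enter.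

**(R2)** Let $u$ be our solution. Suppose that in a cylinder, or in a half cylinder at $\{y=0\}$ where $u=0$, $\nabla u$ is Hölder continuous and $0<c\le|\nabla u|\le M$. Then $u$ is $C^\infty$ in the interior, and $u,u_x$ are $C^{2+\varrho,1+\varrho/2}$ for some $\varrho>0$ in smaller (half) cylinders, up to the flat part and up to the final time. The bounds depend only on $c,M,C_0$, the Hölder norm of $\nabla u$ and the cylinders.

*Proof from (R2$'$).* The plan is to differentiate only in directions that preserve the zero condition on $y=0$, and to recover $y$-derivatives from the equation.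

First, $w=(u(x+h,\cdot)-u)/h$ solves $w_t=\partial_i(\tilde A_{ij}w_j)+\tilde b_jw_j$ with $\tilde A=\int_0^1A\big(\nabla u+\varsigma(\nabla u(x+h,\cdot)-\nabla u)\big)d\varsigma$ and $\tilde b$ the corresponding integral of $q|\cdot|^{q-2}(\cdot)$. Since $\nabla u$ is Hölder and $|\nabla u|\ge c$, for small $h$ the segment of integration stays away from $0$, and $\tilde A$ is uniformly elliptic and uniformly Hölder. As $|w|\le M$ and $w=0$ on the flat part, (R2$'$) shows that $u_x$ and $\nabla u_x$ are Hölder. In the interior the same works in all directions.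

Second, the backward quotients $(u(\cdot,t)-u(\cdot,t-h))/h$ are bounded by $C_0$, vanish on the flat part, and solve an equation of the same type. So $u_t,\nabla u_t$ are Hölder.

Third, in the interior $u$ is now classical, and there $A_{22}u_{yy}=u_t-|\nabla u|^q-A_{11}u_{xx}-2A_{12}u_{xy}$. The right side is Hölder up to the flat part and $A_{22}\ge c^{p-2}$. So $u\in C^{2+\varrho,1+\varrho/2}$.

Fourth, $w=u_x$ solves $w_t=\partial_i(A_{ij}w_j)+b\cdot\nabla w$ with $b=q|\nabla u|^{q-2}\nabla u$. Taking difference quotients in $x$ and using (R2$'$) for the equation of $\omega=u_{xx}$,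
$$\omega_t=\partial_i(A_{ij}\omega_j+(\partial_xA_{ij})w_j)+b\cdot\nabla\omega+\partial_xb\cdot\nabla w,$$
where $\omega=0$ on the flat part, $\partial_xA_{ij}$ is Hölder (it involves $\nabla u,\nabla u_x$) and $\partial_xb$ is bounded, we find that $\nabla u_{xx}$ is Hölder. Further, $u_{xt}$ is Hölder by the second step, and $u_{xyy}$ is Hölder by solving the equation for $w$ for $A_{22}w_{yy}$. So $u_x\in C^{2+\varrho,1+\varrho/2}$. In the interior iterate in all directions and in $t$. $\square$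

**(R3)** (Reflection.) On $(-9,9)^2$ let $v(x,y,t)=u(x,y,t)$ for $y\ge0$ and $v(x,-y,t)=-u(x,y,t)$, for $t\ge0$. For $t<0$ let $v=\tilde u_0$, the odd reflection of $u_0$, which is in $W^{2,\infty}$. Then weakly in $(-9,9)^2\times(-1,T)$
$$v_t-\Delta_pv=f,\qquad f=\operatorname{sgn}(y)|\nabla v|^q\ (t>0),\qquad f=-\Delta_p\tilde u_0\ (t<0).$$

*Proof.* Let $\psi$ be a test function and $\psi_o$ its part odd in $y$. As $v$ is odd in $y$, all pairings with the even part vanish, and pairings with $\psi_o$ are twice the integrals over $y>0$. Since $\psi_o=0$ on $y=0$, it is admissible for $u$: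
$$\iint_{t>0,\,y>0}\{-u\psi_{o,t}+a(\nabla u)\cdot\nabla\psi_o-|\nabla u|^q\psi_o\}=\int_{y>0}u_0\psi_o(\cdot,0).$$
So the part $t>0$ contributes $\int\tilde u_0\psi(\cdot,0)$. The part $t<0$ contributes $-\int\tilde u_0\psi(\cdot,0)$, because $a(\nabla\tilde u_0)$ is Lipschitz and may be integrated by parts. They cancel. $\square$

Consequently, by (R1), $\nabla u$ is continuous on $([-8,8]\times[0,8])\times[0,T)$, and by (R2) $u$ is smooth at interior points with $t>0$ and $\nabla u\ne0$.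

## 4. A critical point on the axis, and nondegeneracy kept only near the origin

For $\mu>0$ the argument rests on $u_y\ge\mu/2$ in all of $\Omega$. A sensible first attempt is to find data with $u_y\ge c>0$ also for $\mu=0$. This stops at once. Let $u$ be any symmetric solution with zero boundary values, and follow the axis $x=0$ upwards from the origin until it leaves $\Omega$. At every time $u(0,\cdot,t)$ vanishes at both ends of this segment, so it has an interior extremum, where $u_y=0$; and $u_x=0$ on the axis by symmetry. (In the interior $u$ is differentiable, by (R1) with $f=|\nabla u|^q$.) So $\nabla u=0$ and $A(\nabla u)=0$ at some interior point, at every time. No choice of data gives a global lower bound on $|\nabla u|$. Nor does letting $\mu\to0$ in the bound $u_y\ge\mu/2$ leave anything.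

What the argument needs, however, is nondegeneracy near the origin only. So we take data equal to $y$ near the origin, cut off far away. This has slope $1$ near the origin, and the slope will survive for a short time. The solution must blow up within that short time, so we add near the origin a bump of width $\kappa$ and height of order $\kappa^{1-\beta}$. By the scaling of Section 2 such a bump can force blow-up within time of order $\kappa^m$, and its height tends to $0$ with $\kappa$.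

The shape of the bump needs care. If it is cut off at height $y\sim\kappa$, it descends from $H\kappa^{1-\beta}$ to $0$ over a length of order $\kappa$, so its $y$-derivative is somewhere below $-cH\kappa^{-\beta}$, and $u_{0,y}>0$ is lost. The remedy is to let it descend slowly, over a length $4H\kappa^{1-\beta}$. The slope is then bounded by $\frac12$ in absolute value, whatever $\kappa$ is.

With nondegeneracy available in the box $[-2,2]\times[0,2]$, the rest takes place in that box: a maximum principle for an auxiliary function $J=u_x+\vartheta xy^{-\gamma}u^\alpha$ yields $u\le C(x)\,y^{1-\beta/2}$ for $x\neq 0$, and the observation on powers in Section 2 ends the proof.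

## 5. Two local gradient estimates

Both use $w=|\nabla u|^2$ and a cutoff. The first gives the rate $y^{-\beta}$ up to $t=T$ inside the domain. The second turns a bound on a flat boundary piece into a bound in a neighbourhood.

For $R\le1$ put $\eta(z)=(1-|z-z_0|^2/R^2)_+^2$. Then $|\nabla\eta|\le CR^{-1}\eta^{1/2}$ and $|D^2\eta|+|\nabla\eta|^2/\eta\le CR^{-2}$ on $\{\eta>0\}$. Where $\nabla u\ne0$, multiply $\mathcal Lu_k=0$ by $2u_k$ and sum:
$$\mathcal Lw=-2A_{ij}u_{ki}u_{kj}\le-2|\nabla u|^{p-2}|D^2u|^2,\qquad|\partial_iA_{ij}|\le C|\nabla u|^{p-3}|D^2u|.$$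

Let $h=1$, or $h=1+u$ with $0\le u\le M$, and $W=hw$. Suppose the maximum of $\eta W$ over $(\operatorname{supp}\eta\cap\{y\ge0\})\times[t_0,\tau]$, $\tau<T$, is positive and attained at a point with $t>t_0$, $y>0$. There $\nabla u\ne0$, so $u$ is smooth nearby, and
$$W_t\ge0,\qquad\nabla W=-W\frac{\nabla\eta}\eta,\qquad\eta A_{ij}W_{ij}\le2W\frac{A\nabla\eta\cdot\nabla\eta}\eta-WA_{ij}\eta_{ij}.$$
The last inequality is $A_{ij}(\eta W)_{ij}\le0$ with $\nabla W$ inserted. Now
$$W_t=\mathcal LW+A_{ij}W_{ij}+(\partial_iA_{ij})W_j+q|\nabla u|^{q-2}\nabla u\cdot\nabla W,$$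
and using $W\le C|\nabla u|^2$ and $|\nabla W|\le CW R^{-1}\eta^{-1/2}$ we get
$$0\le W_t\le\mathcal LW+\frac{C|\nabla u|^p}{R^2\eta}+\frac{C|\nabla u|^{p-1}|D^2u|}{R\eta^{1/2}}+\frac{C|\nabla u|^{q+1}}{R\eta^{1/2}}.\tag{5.1}$$

**Lemma A.** For $z_0=(x_0,y_0)$ with $|x_0|\le2$, $0<y_0\le2$: $|\nabla u(z_0,t)|\le Cy_0^{-\beta}$ for $t\in[0,T)$, with $C=C(p,q,C_0,\|\nabla u_0\|_\infty)$.

*Proof.* Take $h=1$, $R=y_0/2$, $t_0=0$; the disk lies in $y>0$. If the maximum of $\eta w$ is at $t=0$, it is at most $\|\nabla u_0\|_\infty^2$. Otherwise, by (5.1) and Young's inequality for the term containing $|D^2u|$, at the maximum point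
$$|\nabla u|^{p-2}|D^2u|^2\le C\frac{|\nabla u|^p}{R^2\eta}+C\frac{|\nabla u|^{q+1}}{R\eta^{1/2}}.$$
If $|\nabla u|^q<2C_0$ there, then $\eta w\le(2C_0)^{2/q}$. If $|\nabla u|^q\ge2C_0$, the equation gives $|P|\ge|\nabla u|^q-|u_t|\ge\frac12|\nabla u|^q$. Since $|P|\le C|\nabla u|^{p-2}|D^2u|$, this means $|D^2u|\ge c|\nabla u|^{q-p+2}$. Insert this, divide by $|\nabla u|^p$ and multiply by $\eta$. With $X=\eta^{1/2}|\nabla u|^{q-p+1}$ we get $cX^2\le CR^{-2}+CR^{-1}X$, so $X\le C/R$. As $\eta\le1$ and $\beta<1$, $\eta w\le\eta^\beta w=X^{2\beta}\le CR^{-2\beta}$. Since $y_0\le2$, all three bounds are $\le Cy_0^{-2\beta}$, and $\eta(z_0)=1$. $\square$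

**Lemma B.** Let $0\le u\le M$, $z_0\in[-7,7]\times[0,7]$, $R\le1$. Suppose $|\nabla u|\le M$ on $(B_R(z_0)\cap\{y\ge0\})\times\{t_0\}$ and on $(B_R(z_0)\cap\{y=0\})\times[t_0,T)$. Then $|\nabla u|\le C(p,q,M)/R$ on $(B_{R/2}(z_0)\cap\{y\ge0\})\times[t_0,T)$.

*Proof.* Take $h=1+u$. Since $u_t=P+|\nabla u|^q$,
$$\mathcal Lh=u_t-(p-1)P-q|\nabla u|^q=-(p-2)P-(q-1)|\nabla u|^q .$$
Also $\mathcal LW=h\mathcal Lw+w\mathcal Lh-2A\nabla u\cdot\nabla w$. As $h\ge1$, $w|P|\le C|\nabla u|^p|D^2u|$ and $|A\nabla u\cdot\nabla w|\le C|\nabla u|^p|D^2u|$,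
$$\mathcal LW\le-2|\nabla u|^{p-2}|D^2u|^2+C|\nabla u|^p|D^2u|-(q-1)|\nabla u|^{q+2}\le-|\nabla u|^{p-2}|D^2u|^2+C|\nabla u|^{p+2}-(q-1)|\nabla u|^{q+2}.$$
Insert into (5.1) and absorb the $|D^2u|$-term by Young. At a maximum with $t>t_0$, $y>0$,
$$|\nabla u|^{q+2}\le C|\nabla u|^{p+2}+C\frac{|\nabla u|^p}{R^2\eta}+C\frac{|\nabla u|^{q+1}}{R\eta^{1/2}}.$$
One of the three terms is at least a third of the left side. If it is the first, $|\nabla u|^{q-p}\le C$. If it is the second and $|\nabla u|\ge1$, then $|\nabla u|^2\le|\nabla u|^{q-p+2}\le C/(R^2\eta)$; the case $|\nabla u|<1$ is trivial. If it is the third, $|\nabla u|\le C/(R\eta^{1/2})$. In all cases $\eta^{1/2}|\nabla u|\le C/R$, because $R\le1$. At maxima with $t=t_0$ or $y=0$ the hypothesis gives $\eta W\le(1+M)M^2$. So $\eta W\le C/R^2$ everywhere, and $\eta\ge(\frac34)^2=\frac9{16}$ on $B_{R/2}(z_0)$. $\square$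

Note that the constant of Lemma B does not involve $C_0$. This matters below, when $\kappa\to0$ and $C_0$ is not bounded.

## 6. The data $y$ plus a bump, and blow-up before time $T_0\kappa^m$

Choose smooth functions:

- $\theta$ even, $0\le\theta\le1$, nonincreasing on $[0,\infty)$, $\theta=1$ on $[-4,4]$, $\theta=0$ off $[-6,6]$;
- $\chi$ even, nonincreasing on $[0,\infty)$, $\chi=1$ on $[-1,1]$, $\chi=0$ off $[-2,2]$;
- $j$ on $[0,\infty)$ nondecreasing, $j(0)=0$, $j=1$ on $[\frac12,\infty)$;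
- $\ell$ on $[0,\infty)$ nonincreasing, $\ell=1$ on $[0,1]$, $\ell=0$ on $[1+4H,\infty)$, $|\ell'|\le\frac1{2H}$.

Put $\varphi=y\,\theta(x)\theta(y)$ and
$$u_0=\varphi+\kappa^{1-\beta}H\,\chi(x/\kappa)\,j(y/\kappa)\,\ell(y/\kappa^{1-\beta}),\qquad0<\kappa\le1 .$$
This is in $C^2(\overline\Omega)$, vanishes on $\partial\Omega$, is $\ge0$, even in $x$ and nonincreasing in $|x|$. The constant $H=H(p,q)$ is fixed in Step 1. "For $\kappa$ small" refers to thresholds independent of $\kappa$. Always $\kappa\le\frac1{16}$ and $(1+4H)\kappa^{1-\beta}\le\frac18$, so the bump is supported in $\{|x|\le2\kappa,\ y\le\frac18\}\subset\{|z|<\frac14\}$. Its $y$-derivative is $\ge H\ell'\ge-\frac12$, since the term with $j'$ is nonnegative. Hence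
$$u_{0,y}\ge\tfrac12\quad\text{on }[-4,4]\times[0,4].\tag{6.1}$$
By (CP) with $0$, $u\ge0$.

**Step 1: $T\le T_0\kappa^m$ with $T_0=T_0(p,q)$.** The purpose is to force blow-up within a time that tends to $0$ with $\kappa$. Let $U(X,Y,s)=\kappa^{-(1-\beta)}u(\kappa X,\kappa Y,\kappa^ms)\ge0$. It is a solution in $\Omega/\kappa\supset(-1,1)\times(0,1)$ and vanishes on $Y=0$, $|X|\le1$. Let $\psi=\xi(X)\omega(Y)$ with $\xi=(1-X^2)_+^{p-1}$ and $\omega=(Y(1-Y))_+^{p-1}$ on $[-1,1]\times[0,1]$. This is Lipschitz and vanishes on the boundary of the rectangle, so it is an admissible test function. Young's inequality with exponents $\frac q{p-1}$ and $\frac q{q-p+1}=q\beta$ gives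
$$\frac d{ds}\int U\psi=-\int|\nabla U|^{p-2}\nabla U\cdot\nabla\psi+\int|\nabla U|^q\psi\ge\tfrac12\int|\nabla U|^q\psi-C\int|\nabla\psi|^{q\beta}\psi^{-(p-1)\beta}.$$
The last integral is finite. Indeed $|\xi'|\le C(1-X^2)^{p-2}$ and $|\omega'|\le C(Y(1-Y))^{p-2}$; also $q\beta-(p-1)\beta=1$ and $(p-2)q\beta-(p-1)^2\beta=(p-1)\beta(q-p+1)-q\beta=p-1-q\beta$. So the integrand is at most $C[(1-X^2)^{p-1-q\beta}+(Y(1-Y))^{p-1-q\beta}]$, and $p-1-q\beta=(p-1)(1-\beta)-1>-1$, because $q\beta=1+(p-1)\beta$.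

Next, for fixed $X$, since $U=0$ at $Y=0$, Hölder's inequality gives
$$U(X,Y)^q\le\int_0^1|U_Y|^q\omega\,dY\,\Big(\int_0^1\omega^{-1/(q-1)}dY\Big)^{q-1},$$
with a finite last factor since $\frac{p-1}{q-1}<1$. Multiply by $\psi$ and integrate: $\int U^q\psi\le C\int|\nabla U|^q\psi$. By Jensen $\int U^q\psi\ge c\,(\int U\psi)^q$. So $Z(s)=\int U\psi$, which is locally Lipschitz, satisfies $Z'\ge c_1Z^q-C_1$ a.e., with $c_1,C_1>0$ depending only on $p,q$.

For $|X|\le1$, $\frac12\le Y\le1$ the factors of the bump are $\chi=j=1$ and $\ell(\kappa^\beta Y)=1$, so $U(\cdot,0)\ge H$ there. Choose $H=H(p,q)$ so large that $Z(0)\ge Z_*=(2C_1/c_1)^{1/q}$. As long as $Z\ge Z_*$ we have $Z'\ge\frac{c_1}2Z^q>0$, so this persists, and $(Z^{1-q})'\le-\frac{(q-1)c_1}2$. Hence $U$ cannot exist beyond $s=T_0:=\frac{2Z_*^{1-q}}{(q-1)c_1}$. $\square$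

**Step 2: $u$ stays close to $\varphi$.** With $C_\varphi=\sup|\Delta_p\varphi+|\nabla\varphi|^q|$, the function $\varphi-C_\varphi t$ is a subsolution and $\varphi+C_\varphi t+H\kappa^{1-\beta}$ a supersolution. They are ordered with $u$ at $t=0$ and on $\partial\Omega$. By (CP) and Step 1,
$$|u-\varphi|\le\varepsilon_\kappa:=H\kappa^{1-\beta}+C_\varphi T_0\kappa^m\to0\quad(\kappa\to0),\qquad u\ge\varphi-C_\varphi t.\tag{6.2}$$

**Step 3: finite propagation.** We show that for $\kappa$ small, $u=0$ in $\Omega\setminus([-7,7]\times[0,7])$ for all $t<T$. Let $l=\frac{p-1}{p-2}$ and $S=\zeta_+^{\,l}$ with $\zeta=\frac{13}2+\frac t{2t_1}-x$ on $\Omega\cap\{x>6\}$, $0\le t\le t_1$. Then $\zeta\le1$. As computed in Section 2, $a(\nabla S)$ is $C^1$ and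
$$S_t=\tfrac l{2t_1}\zeta_+^{l-1},\qquad\Delta_pS=l^p\zeta_+^{l-1},\qquad|\nabla S|^q=l^q\zeta_+^{(l-1)q}\le l^q\zeta_+^{l-1}.$$
So $S$ is a supersolution if $t_1=t_1(p,q)$ is small. On $x=6$ we have $\zeta\ge\frac12$ and $u\le\varphi+\varepsilon_\kappa=\varepsilon_\kappa\le2^{-l}\le S$ for $\kappa$ small. On $\partial\Omega$, $u=0\le S$, and at $t=0$, $u_0=0\le S$. If $T_0\kappa^m\le t_1$, (CP) gives $u\le S$ up to $T$, and $S=0$ for $x\ge7$. The cases $x\le-7$ and $y\ge7$ are identical. $\square$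

**Step 4: symmetry and monotonicity.** The function $u(-x,y,t)$ solves the same problem, so $u$ is symmetric by uniqueness. For $\lambda\in(0,8)$ compare $u$ with $u(2\lambda-x,y,t)$ in $(\lambda,8)\times(0,8)$; note $2\lambda-x\in(-8,8)$. On $x=\lambda$ the two agree. On the rest of the lateral boundary $u=0\le u(2\lambda-x,y,t)$, by Step 3. Initially $|2\lambda-x|\le x$ gives $u_0(x,y)\le u_0(2\lambda-x,y)$. By (CP), $u(\lambda+s,y,t)\le u(\lambda-s,y,t)$ for $0<s<8-\lambda$, hence $u_x(\lambda,y,t)\le0$. Together with Step 3, $u_x\le0$ in $\Omega_+\times(0,T)$. (Only the box and the support were used here, not (d).) $\square$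

## 7. Barriers: nondegeneracy in $[-2,2]\times[0,2]$ and a bounded gradient away from the origin

**Step 5: upper slope at $y=0$ off the origin.** Let $B=1+3^q$, $y_b=\frac1{2B}$. For $\frac38\le|x_*|\le8$ we show $u(x_*,y,t)\le2y$ for $0\le y\le y_b$. Let $S=2y-By^2+(x-x_*)^2$ on $|x-x_*|<\frac18$, $0<y<y_b$. Then $1\le S_y\le2$, $|S_x|\le\frac14$, so $1\le|\nabla S|<3$, and
$$-\Delta_pS=|\nabla S|^{p-4}\{|\nabla S|^2(2B-2)+(p-2)(2BS_y^2-2S_x^2)\}\ge2B-2=2\cdot3^q\ge|\nabla S|^q .$$
Here the second bracket is nonnegative because $2BS_y^2\ge 2B>\frac18\ge2S_x^2$. So $S$ is a supersolution. Initially $u_0=\varphi\le y\le S$, since $|x|\ge\frac14$ and $By\le1$. On $y=0$, $u=0\le S$. On $|x-x_*|=\frac18$, $S\ge y+\frac1{64}\ge y+\varepsilon_\kappa\ge u$. On $y=y_b$, $S\ge\frac32y_b\ge y_b+\varepsilon_\kappa\ge u$. Both hold for $\kappa$ small. Apply (CP) and put $x=x_*$. $\square$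

**Step 6: lower slope at $y=0$.** For $|x_*|\le2$ we show $u(x_*,y,t)\ge\frac y2$ for $0\le y\le\frac14$. Let $\underline S=\frac y2+y^2-\frac18(x-x_*)^2$ on $|x-x_*|<1$, $0<y<\frac14$, where $\varphi=y$. We have $\underline S_{yy}=2$, $\underline S_{xx}=-\frac14$, $\underline S_{xy}=0$, $\underline S_y\ge\frac12$, $|\underline S_x|\le\frac14$, so
$$\Delta_p\underline S=|\nabla\underline S|^{p-4}\{\tfrac74|\nabla\underline S|^2+(p-2)(2\underline S_y^2-\tfrac14\underline S_x^2)\}>0,$$
and $\underline S$ is a subsolution. Let $\kappa$ be so small that $C_\varphi T\le\frac1{16}$. On $|x-x_*|=1$, $\underline S\le\frac34y-\frac18\le y-C_\varphi t\le u$. On $y=\frac14$, $\underline S\le\frac3{16}\le\frac14-C_\varphi t\le u$. On $y=0$, $\underline S\le0$. Initially $\underline S\le\frac34y\le u_0$. Apply (CP) and put $x=x_*$. $\square$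

**Step 7: a gradient bound off the origin, uniform in $\kappa$.** There is $M_1$ independent of $\kappa$ with $|\nabla u|\le M_1$ on $\{z\in\overline\Omega:|z|\ge\frac12\}\times[0,T)$. Indeed, by Step 5, $0\le u_y\le2$ and $u_x=0$ on $\{y=0,\ \frac38\le|x|\le8\}$, and $u_0=\varphi$ for $|z|\ge\frac14$. Apply Lemma B with $t_0=0$, $R=\frac1{16}$ and $z_0\in[-7,7]\times[0,7]$, $|z_0|\ge\frac12$: points of $B_R(z_0)$ have $|z|\ge\frac7{16}>\frac38$, and those on $y=0$ have $|x|<8$. The number $M$ is the maximum of $2$, $\sup|\nabla\varphi|$ and a bound of $u\le\sup\varphi+\varepsilon_\kappa$. Outside $[-7,7]\times[0,7]$, $u=0$. $\square$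

**Step 8: $|\nabla u-e_2|\le\frac14$ on $\{1\le|z|\le3,\ y\ge0\}\times[0,T)$ for $\kappa$ small.** This improves closeness in sup norm to closeness of gradients, on a ring. Let $1\le|z_*|\le3$, $z_*\in\{y\ge0\}$, and let $v$ be the function of (R3). In $B_{1/2}(z_*)\times(-1,T)$ we have $|\nabla v|\le\max(M_1,1)$ and $|f|\le M_1^q$; for $t<0$, $v=y$ there and $f=0$. By (R1), $[\nabla v]_{C^{\varrho,\varrho/2}}\le C$ on $B_{1/4}(z_*)\times(-\frac12,T)$, with $\varrho,C$ independent of $\kappa$ (note $T\le1$ for $\kappa$ small). By (6.2) and oddness, $|v-y|\le\varepsilon_\kappa$ there for $t\ge0$. Apply the mean value theorem to $v-y$ on a segment of length $\varsigma\le\frac18$ from $z_*$ in the direction of $\nabla(v-y)(z_*,t)$: somewhere on the segment the derivative of $v-y$ in this direction is at most $2\varepsilon_\kappa/\varsigma$. So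
$$|\nabla v-e_2|(z_*,t)\le\frac{2\varepsilon_\kappa}\varsigma+C\varsigma^\varrho .$$
Choose $\varsigma=\varepsilon_\kappa^{1/(1+\varrho)}$ and $\kappa$ small. $\square$

**Step 9: nondegeneracy, $u_y\ge\frac14$ on $[-2,2]\times[0,2]\times[0,T)$.** For $0<h\le\frac18$ compare $u(x,y+h,t)$ with $u(x,y,t)+\frac h4$ in $(-2,2)\times(0,2)$. Both solve the equation. At $t=0$ use (6.1). On $y=0$, $u(x,h,t)\ge\frac h2$ by Step 6. On $x=\pm2$ and on $y=2$ use $u_y\ge\frac34$ from Step 8; the vertical segments involved lie in $2\le|z|\le\sqrt{4+(17/8)^2}<3$. So on the parabolic boundary $u(x,y+h,t)\ge u(x,y,t)+\frac h4$, and (CP) gives this inside. Let $h\to0$. $\square$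

From now on $\kappa$ is fixed, and constants may depend on $\kappa$ and $u$.

**Step 10: what we know in the box.** By Lemma A and Step 9, on $(-2,2)\times(0,2)\times[0,T)$,
$$\tfrac14\le|\nabla u|\le C_1y^{-\beta},\qquad\tfrac y4\le u\le C_2y^{1-\beta},\qquad|u_t|\le C_0.\tag{7.1}$$
Let
$$\mathcal N=\big((-2,2)\times[0,2)\big)\setminus\big([-\tfrac12,\tfrac12]\times\{0\}\big).$$
On a compact subset of $\mathcal N$, $\nabla u$ is bounded up to $t=T$: points with $|z|\ge\frac12$ are covered by Step 7, and the others have $y$ bounded below, so (7.1) applies. Since also $u_y\ge\frac14$, (R1)–(R3) show that $u$ and $u_x$ extend to $C^{2+\varrho,1+\varrho/2}$ functions on $\mathcal K\times[t_1,T]$ for all compact $\mathcal K\subset\mathcal N$ and $t_1>0$. On compact subsets of $(-2,2)\times[0,2)$ the same holds on $[t_1,\tau]$ for $\tau<T$.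

By Step 3, Step 7 and (7.1), $GBUS(u_0)\subset[-\frac12,\frac12]\times\{0\}$. Moreover $GBUS(u_0)\ne\emptyset$: otherwise finitely many of the neighbourhoods in the definition cover the compact set $\overline\Omega$, and $\nabla u$ is bounded near $t=T$, contradicting $\|\nabla u(\cdot,t)\|_\infty\to\infty$.

It remains to exclude the points $(x_0,0)$ with $0<|x_0|\le\frac12$.

## 8. Strict monotonicity in $x$ and its rate at the edges

The function $J$ of the next section is $u_x$ plus a small positive term. To have $J\le0$ on the parabolic boundary we need lower bounds for $|u_x|$ there.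

In $(0,2)^2\times(0,T]$, $w=u_x\le0$ solves $w_t=A_{ij}w_{ij}+B_jw_j$ with $B_j=\partial_iA_{ij}+q|\nabla u|^{q-2}u_j$. On compact subsets of $\mathcal N\times(0,T]$ this equation is uniformly parabolic with bounded coefficients. If $w=0$ at some point of $(0,2)^2\times(0,T]$, the strong maximum principle gives $w\equiv0$ at earlier times. Then $u_{0,x}\equiv0$ on $(0,2)^2$, as $\nabla u$ is continuous up to $t=0$. But for $\frac\kappa2\le y\le\kappa^{1-\beta}$ the bump is $\kappa^{1-\beta}H\chi(x/\kappa)$, which is not constant in $x>0$, while $\varphi_x=0$ there. So $w<0$ in $(0,2)^2\times(0,T]$.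

Fix $t_0\in(0,T)$.

**Step 11: linear decay on $x=1$ and on $y=y_1$.** For every $y_1\in(0,1]$ there are constants $c>0$ (the second depending on $y_1$) with
$$u_x(1,y,t)\le-cy\ \ (0\le y\le1),\qquad u_x(x,y_1,t)\le-cx\ \ (0\le x\le1),\qquad t\in[\tfrac{t_0}2,T).\tag{8.1}$$
*Proof.* As $w=0$ on $y=0$, the Hopf lemma in a disk touching $y=0$ at $(1,0)$ gives $u_{xy}(1,0,t)<0$ for every $t\in[\frac{t_0}2,T]$. For $t=T$ only times $\le T$ are needed. By Step 10, $u_{xy}$ is continuous on $\mathcal K\times[\frac{t_0}2,T]$ for a compact neighbourhood $\mathcal K$ of $(1,0)$ in $\mathcal N$. By compactness there are $c',y'>0$ with $u_{xy}(1,y,t)\le-c'$ for $0\le y\le y'$ and all these $t$, hence $u_x(1,y,t)\le-c'y$ there. On $[y',1]\times[\frac{t_0}2,T]$ the function $u_x(1,\cdot,\cdot)$ is continuous and negative, hence bounded away from $0$. For the second inequality use $w=0$ on $x=0$ and $u_{xx}(0,y_1,t)<0$ in the same way. $\square$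

**Step 12: the corner at $t=t_0$.** We have
$$u_x(x,y,t_0)\le-c\,xy\quad\text{on }[0,1]^2.\tag{8.2}$$
At the corner $(0,0)$ both sides degenerate, so we use an explicit subsolution.

*Proof.* For $t\in[\frac{t_0}2,t_0]$, $u$ and $u_x$ are $C^{2+\varrho,1+\varrho/2}$ on $[-1,1]\times[0,1]$, by Step 10 and $t_0<T$. As $u$ is even in $x$, $A_{12}$ and $B_1$ are odd in $x$. They are Lipschitz in $x$, since $\partial_xB_1$ involves only $\nabla u$, $D^2u$, $D^2u_x$. So $|A_{12}|,|B_1|\le Cx$ on $[0,1]^2$; also $|B_2|\le C$ and $A_{22}\ge\lambda>0$. Let $\tau=\frac{t_0}2$, $b=\frac{e-1}\tau$, $f=e^{Ky}-1-b(t_0-t)$ and $\Phi=\epsilon xf$ on $(0,1)\times(0,\frac1K)\times(t_0-\tau,t_0)$, with $K\ge1$. Here $|f|\le e-1<2$ and $e^{Ky}\ge1$, so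
$$A_{ij}\Phi_{ij}+B_j\Phi_j=\epsilon\big[2A_{12}Ke^{Ky}+A_{22}xK^2e^{Ky}+B_1f+B_2xKe^{Ky}\big]\ge\epsilon x\big[e^{Ky}(\lambda K^2-3CK)-2C\big]\ge\epsilon bx=\Phi_t$$
for $K$ large. Compare with $W=-u_x\ge0$, which solves the equation. At $t=t_0-\tau$ we have $f\le e-1-b\tau=0$; on $y=0$, $f\le0$; on $x=0$, $\Phi=0$. So $\Phi\le0\le W$ there. On $y=\frac1K$, $\Phi\le2\epsilon x\le W$, and on $x=1$, $\Phi\le\epsilon(e^{Ky}-1)\le\epsilon eKy\le W$, both by (8.1) for $\epsilon$ small. The maximum principle gives $W\ge\Phi$, so $W(\cdot,t_0)\ge\epsilon x(e^{Ky}-1)\ge\epsilon Kxy$ for $y\le\frac1K$. For $\frac1K\le y\le1$, $W(\cdot,t_0)\ge cx$ by positivity, the Hopf lemma at $x=0$, and compactness. $\square$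

## 9. The maximum principle for $J=u_x+\vartheta\,x\,y^{-\gamma}u^\alpha$

If $J\le0$, then $u_x\le-\vartheta xy^{-\gamma}u^\alpha$, and integrating this in $x$ gives $u^{\alpha-1}\le Cx^{-2}y^\gamma$, that is $u\le C(x)\,y^{\gamma/(\alpha-1)}$. With $\gamma=0$ this bound contains no power of $y$ at all, which is useless to us. We want the exponent $\frac\gamma{\alpha-1}$ above $1-\beta$. There is also an upper limit: below, a quadratic polynomial $Q$ appears whose minimum is $\gamma\big(1-\frac\gamma{\alpha-1}\big)$, and it has to be positive. So the ratio must lie in $(1-\beta,1)$. We choose $1-\frac\beta2$.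

Let $\sigma=\beta/4$, $\alpha\in(1,2)$ close to $1$, $\gamma=(1-2\sigma)(\alpha-1)$, $\vartheta\in(0,1]$, $y_1\in(0,1]$, $F=u^\alpha$, $d=y^{-\gamma}$, $g=\vartheta x\,d(y)$, $D=(0,1)\times(0,y_1)$, and
$$J=u_x+gF=u_x+\vartheta xy^{-\gamma}u^\alpha .$$
Fix $\alpha$ so close to $1$ that
$$\gamma\le\tfrac1{16},\qquad(q-p+2)(2\gamma C_2)^{q-p+1}\le\tfrac{p-1}4,\qquad\nu:=\alpha(1-\beta)-\gamma=(1-\beta)-(\alpha-1)\tfrac\beta2>0 .$$
Note $\alpha-\gamma=1+2\sigma(\alpha-1)\ge1$. By (7.1),
$$gF\le dF\le Cy^\nu\quad\text{in }D.\tag{9.1}$$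
In this section $C$ denotes constants independent of $\vartheta$ and $y_1$.

**Proposition.** For $y_1$ small and then $\vartheta$ small, $J\le0$ in $D\times[t_0,T)$.

**Step 13: boundary and initial values.** $J$ is continuous on $\overline D\times[t_0,T)$, as $u\le C_\tau y$ for $t\le\tau<T$ and $\alpha>\gamma$. On $x=0$ and on $y=0$, $J=0$. On $x=1$, $u\le M_1y$ by Step 7, so by (8.1) $J\le-cy+\vartheta M_1^\alpha y^{\alpha-\gamma}\le0$ for $\vartheta$ small. On $y=y_1$, $J\le-c(y_1)x+\vartheta C(y_1)x\le0$ for $\vartheta$ small. At $t=t_0$, $J\le-cxy+\vartheta C_{t_0}xy^{\alpha-\gamma}\le0$ for $\vartheta$ small, by (8.2).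

**Claim.** If $y_1$ is small (independently of $\vartheta\in(0,1]$), then $\mathcal LJ<0$ at every point of $D\times(t_0,T)$ where $J>0$ and $\nabla J=0$.

The claim gives the Proposition. If $\max_{\overline D\times[t_0,\tau]}J>0$ for some $\tau<T$, then by Step 13 it is attained in $D\times(t_0,\tau]$. There $J_t\ge0$, $\nabla J=0$, $D^2J\le0$, so $\mathcal LJ\ge0$, a contradiction. The conditions $J>0$ and $\nabla J=0$ are what lets us control $u_x$, $u_{xx}$ and $u_{xy}$ at the point.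

**Step 14: expanding $\mathcal LJ$.** Since $\mathcal Lu_x=0$,
$$\mathcal LJ=\mathcal L(gF)=g\mathcal LF-F\partial_i(A_{ij}g_j)-qF|\nabla u|^{q-2}\nabla u\cdot\nabla g-2A\nabla F\cdot\nabla g .$$
With $P=u_t-|\nabla u|^q$ and $A\nabla u\cdot\nabla u=(p-1)|\nabla u|^p$,
$$\mathcal LF=F'\big(u_t-(p-1)P-q|\nabla u|^q\big)-(p-1)F''|\nabla u|^p=-F'[(p-2)u_t+(q-p+1)|\nabla u|^q]-(p-1)F''|\nabla u|^p .$$
For $\partial_iA_{ij}$ write $\xi=\nabla u$, $N=D^2u$. As $A$ is the Hessian of $|\xi|^p/p$, its third derivatives are symmetric, and $\partial_iA_{ij}=\partial_{\xi_j}[A_{ik}(\xi)N_{ik}]$ with $N$ held fixed, where $A_{ik}N_{ik}=|\xi|^{p-2}\operatorname{tr}N+(p-2)|\xi|^{p-4}\xi\cdot N\xi$. Differentiating,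
$$\partial_iA_{ij}=(p-2)|\xi|^{p-4}\xi_j\operatorname{tr}N+(p-2)(p-4)|\xi|^{p-6}\xi_j\,\xi\cdot N\xi+2(p-2)|\xi|^{p-4}(N\xi)_j .$$
Put $e=(-u_y,u_x)/|\xi|$ and split $N\xi=|\xi|^{-2}(\xi\cdot N\xi)\xi+(e\cdot N\xi)e$. The terms along $\xi$ add up to $(p-2)|\xi|^{-2}\xi_j\big[|\xi|^{p-2}\operatorname{tr}N+(p-2)|\xi|^{p-4}\xi\cdot N\xi\big]$, so
$$\partial_iA_{ij}=(p-2)|\xi|^{-2}\xi_jP+2(p-2)|\xi|^{p-4}(e\cdot N\xi)\,e_j .$$
Insert $P=u_t-|\nabla u|^q$. This gives $\mathcal LJ=I_1+\dots+I_7$ with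
$$\begin{aligned}
&I_1=-(p-2)gF'u_t,\quad I_2=-(q-p+1)gF'|\nabla u|^q,\quad I_3=-(p-1)gF''|\nabla u|^p,\\
&I_4=-F(2A_{12}g_{xy}+A_{22}g_{yy}),\quad I_5=-2(p-1)F'|\nabla u|^{p-2}\nabla u\cdot\nabla g,\\
&I_6=-F(\nabla u\cdot\nabla g)\big[(q-p+2)|\nabla u|^{q-2}+(p-2)u_t|\nabla u|^{-2}\big],\\
&I_7=-2(p-2)F|\nabla u|^{p-4}(e\cdot N\xi)(e\cdot\nabla g).
\end{aligned}$$
Here $g_x=\vartheta d$, $g_{xx}=0$, $g_y=-\gamma g/y$, $g_{xy}=-\gamma g/(xy)$, $g_{yy}=\gamma(\gamma+1)g/y^2$. We measure everything in units of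
$$\Pi=gF\,y^{-2}|\nabla u|^{p-2}>0,\qquad\text{with}\quad s=\frac{yu_y}u,\quad\hat s=\frac{y|\nabla u|}u\ge s>0,\quad Y=y|\nabla u|^{q-p+1}.$$
At the points considered, $J>0$ and $u_x\le0$ give $|u_x|<gF$, and $\nabla J=0$ gives $u_{xx}=-(gF)_x$, $u_{xy}=-(gF)_y$.

**Step 15: the main terms $I_3+I_4+I_5$.** Since $A_{12}=(p-2)|\nabla u|^{p-4}u_xu_y$, the $A_{12}$-term equals $2(p-2)\gamma F|\nabla u|^{p-4}u_xu_y\frac g{xy}\le0$. Since $A_{22}=|\nabla u|^{p-2}\big((p-1)-(p-2)u_x^2/|\nabla u|^2\big)$, the $A_{22}$-term is $-(p-1)\gamma(\gamma+1)\Pi$ plus at most $C\Pi u_x^2/|\nabla u|^2$. Since $F''=\alpha(\alpha-1)u^{\alpha-2}>0$ and $|\nabla u|^2\ge u_y^2$, $I_3\le-(p-1)\alpha(\alpha-1)s^2\,\Pi$. The $g_y$-part of $I_5$ is $2(p-1)\alpha\gamma s\,\Pi$, and its $g_x$-part is at most $CF'|\nabla u|^{p-2}\vartheta d|u_x|$. Together,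
$$I_3+I_4+I_5\le-(p-1)\Pi\,Q(s)+C\Pi\frac{u_x^2}{|\nabla u|^2}+CF'|\nabla u|^{p-2}\vartheta d|u_x|,$$
$$Q(s)=\alpha(\alpha-1)s^2-2\alpha\gamma s+\gamma(\gamma+1).$$
By $|u_x|<gF$, (9.1) and (7.1) the two errors are $\le C\Pi(gF)^2\le C\Pi y^{2\nu}$ and $\le C\Pi\,y^2y^{-\gamma}u^{\alpha-1}\le C\Pi y^{2-\gamma}$.

**Step 16: $I_1$, $I_2$, $I_6$.** By (7.1), $I_1\le CgF/u\le CgFy^{-1}\le C\Pi y$, where the last inequality uses $|\nabla u|\ge\frac14$. Exactly,
$$I_2=-(q-p+1)\alpha\,\Pi\,\hat sY,\qquad\text{since }\ \Pi\hat sY=gFu^{-1}|\nabla u|^q .$$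
The $g_y$-part of $I_6$ is $\le(q-p+2)\gamma gFy^{-1}|\nabla u|^{q-1}+CgFy^{-1}|\nabla u|^{-1}\le(q-p+2)\gamma\Pi Y+C\Pi y$. The $g_x$-part is at most $C\,dF\,gF(|\nabla u|^{q-2}+|\nabla u|^{-2})\le C\,dF\,\Pi y^2(|\nabla u|^{q-p}+1)\le C\Pi y^{\nu+1}$, because $|\nabla u|^{q-p}\le Cy^{-\beta(q-p)}=Cy^{-(1-\beta)}$.

**Step 17: the term $I_7$.** This term contains second derivatives of $u$, including $u_{yy}$, which we get from the equation. From
$$|\xi|^{4-p}P=((p-1)u_x^2+u_y^2)u_{xx}+2(p-2)u_xu_yu_{xy}+(u_x^2+(p-1)u_y^2)u_{yy}$$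
we get $|u_{yy}|\le|\xi|^{2-p}|P|+C|u_{xx}|+C|u_{xy}|$. Since $e\cdot N\xi=|\xi|^{-1}[u_xu_y(u_{yy}-u_{xx})+(u_x^2-u_y^2)u_{xy}]$,
$$|e\cdot N\xi|\le C|u_x|\big(|u_{xx}|+|\xi|^{2-p}|P|\big)+C|\xi||u_{xy}|.$$
Now estimate each piece. First, $|u_{xx}|\le dF+gF'|u_x|\le Cy^{-1}\le C|\xi|y^{-1}$, as $gF'=\alpha gF/u\le4\alpha gF/y$. Next, $|\xi|^{2-p}|P|\le|\xi|^{2-p}(C_0+|\xi|^q)\le C|\xi|^{q-p+2}\le C|\xi|y^{-1}$, since $|\xi|\ge\frac14$ and $\beta(q-p+1)=1$. Finally $|u_{xy}|\le\gamma gF/y+\alpha gF|\xi|/u$. With $|u_x|<gF$,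
$$|e\cdot N\xi|\le C\,gF|\xi|\Big(\frac1y+\frac{|\xi|}u\Big).$$
Also $|e\cdot\nabla g|\le\vartheta d+\frac{|u_x|}{|\xi|}\frac{\gamma g}y\le\vartheta d+\gamma\frac gy\frac{gF}{|\xi|}$. Since $\frac1{|\xi|y}+\frac1u\le\frac Cy$,
$$|I_7|\le C\,gF|\xi|^{p-2}\Big(\frac1{|\xi|y}+\frac1u\Big)\Big(dF+\frac{(gF)^2}{y|\xi|}\Big)\le C\Pi\,y\Big(dF+\frac{(gF)^2}y\Big)\le C\Pi(y^{1+\nu}+y^{2\nu}).$$

**Step 18: conclusion of the claim.** Altogether, with $\nu_1=\min(1,2\nu)>0$ (note $2-\gamma>1$),
$$\mathcal LJ\le-\Pi\Big\{(p-1)Q(s)+Y\big[(q-p+1)\alpha\hat s-(q-p+2)\gamma\big]-Cy^{\nu_1}\Big\}.\tag{9.2}$$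
The minimum of $Q$, at $s=\frac\gamma{\alpha-1}$, is $\gamma(\gamma+1)-\frac{\alpha\gamma^2}{\alpha-1}=\gamma[\gamma+1-\alpha(1-2\sigma)]=2\sigma\gamma>0$. The only possibly harmful term in (9.2) besides the error is $-(q-p+2)\gamma Y$.

If $\hat s\ge2\gamma$, then, as $\alpha>1$ and $2(q-p+1)\ge q-p+2$, the square bracket is $\ge0$, and $\{\cdot\}\ge2(p-1)\sigma\gamma-Cy_1^{\nu_1}>0$ for $y_1$ small.

If $\hat s<2\gamma$, then $s<2\gamma$, so $Q\ge\gamma(1+\gamma-4\alpha\gamma)\ge\frac\gamma2$, because $4\alpha\gamma\le\frac12$. And $|\nabla u|=\hat su/y<2\gamma u/y\le2\gamma C_2y^{-\beta}$, so $Y\le(2\gamma C_2)^{q-p+1}$ and $(q-p+2)\gamma Y\le\frac{p-1}4\gamma$ by the choice of $\alpha$. Hence $\{\cdot\}\ge\frac{p-1}4\gamma-Cy_1^{\nu_1}>0$ for $y_1$ small.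

Since $\Pi>0$, the claim and the Proposition are proved. $\square$

**Consequence.** $J\le0$ gives $\partial_x(u^{1-\alpha})=-(\alpha-1)u^{-\alpha}u_x\ge(\alpha-1)\vartheta xy^{-\gamma}$. Integrate from $0$ to $x$ and use $\gamma/(\alpha-1)=1-\beta/2$:
$$u(x,y,t)\le C\,x^{-2/(\alpha-1)}\,y^{1-\beta/2},\qquad0<x<1,\ 0<y<y_1,\ t_0\le t<T.\tag{9.3}$$

## 10. A barrier at $(x_0,0)$ with $x_0\neq0$, and the end of the proof of Theorem 1

By symmetry let $0<x_0\le\frac12$ and $r=x_0/2$. By (9.3), $u\le C_3y^{1-\beta/2}$ for $|x-x_0|\le r$, $0<y<y_1$, $t\in[t_0,T)$. We want a supersolution that dominates $u$ on the sides of a small box, where only this bound is available, and that has finite slope at $(x_0,0)$. The power $By^n$ has infinite slope at $0$; shifting it by a bump function $\omega(x)$ vanishing at $|x-x_0|=r$ makes the slope finite where $\omega>0$. Let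
$$n=1-\tfrac{3\beta}4\in(1-\beta,1-\tfrac\beta2),\qquad B=\frac{C_3}{2^n-1}\ge C_3,\qquad\omega(x)=\epsilon\,(r^2-(x-x_0)^2)^{2/n}\le\epsilon,$$
with $0<\epsilon\le\delta<\min(y_1,1)$, and
$$S=B[(y+\omega)^n-\omega^n]\quad\text{on }R_\delta=\{|x-x_0|<r,\ 0<y<\delta\}.$$

**Step 19: $S$ is a strict supersolution for $\delta$ small, uniformly in $\epsilon\le\delta$.** Put $\Upsilon=y+\omega\le2\delta$. Then $S_y=Bn\Upsilon^{n-1}$, $S_{yy}=-Bn(1-n)\Upsilon^{n-2}$, $S_{xy}=\omega'S_{yy}$, and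
$$S_x=Bn(\Upsilon^{n-1}-\omega^{n-1})\omega',\qquad S_{xx}=Bn[(n-1)(\Upsilon^{n-2}-\omega^{n-2})\omega'^2+(\Upsilon^{n-1}-\omega^{n-1})\omega''].$$
The exponent $2/n$ is chosen to control these. With $b=r^2-(x-x_0)^2$ we have $\omega=\epsilon b^{2/n}$, $|\omega'|\le C\epsilon b^{2/n-1}$, $|\omega''|\le C\epsilon b^{2/n-2}$, hence
$$\omega^{n-1}|\omega'|\le C\epsilon^nb,\qquad\omega^{n-2}\omega'^2\le C\epsilon^n,\qquad\omega^{n-1}|\omega''|\le C\epsilon^n .$$
As $\Upsilon\ge\omega$ and the powers are negative, $|S_x|,|S_{xx}|,|\omega'|\le C_4$, uniformly in $\epsilon\le1$. On the other hand $S_y$ and $|S_{yy}|$ tend to $\infty$ uniformly on $R_\delta$ as $\delta\to0$. Thus for $\delta$ small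
$$(p-1)|S_{xx}|\le\tfrac14|S_{yy}|,\qquad2(p-2)|S_xS_yS_{xy}|\le2(p-2)C_4^2S_y|S_{yy}|\le\tfrac14S_y^2|S_{yy}|,\qquad|\nabla S|\le2S_y .$$
In
$$\Delta_pS=|\nabla S|^{p-4}\{|\nabla S|^2\Delta S+(p-2)(S_x^2S_{xx}+2S_xS_yS_{xy}+S_y^2S_{yy})\}$$
the terms with $S_{xx}$ contribute at most $\frac14|\nabla S|^2|S_{yy}|$ to the braces, the mixed term at most $\frac14|\nabla S|^2|S_{yy}|$, the term $|\nabla S|^2S_{yy}$ is $-|\nabla S|^2|S_{yy}|$, and $(p-2)S_y^2S_{yy}\le0$. Therefore $\Delta_pS\le-\frac12|\nabla S|^{p-2}|S_{yy}|$. Since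
$$\frac{|\nabla S|^{q-p+2}}{|S_{yy}|}\le C\Upsilon^{1-(1-n)(q-p+1)}=C\Upsilon^{1/4},$$
for $\delta$ small $\Delta_pS+|\nabla S|^q<0$ in $R_\delta$. Fix such a $\delta$.

**Step 20: $u\le S$ on the parabolic boundary.** On $y=0$, $S=0=u$. On $|x-x_0|=r$, $\omega=0$ and $S=By^n\ge C_3y^{1-\beta/2}\ge u$. If $y\ge\omega$ (in particular on $y=\delta$), then $(y+\omega)^n-\omega^n$, being decreasing in $\omega$, is at least $(2^n-1)y^n$, so $S\ge C_3y^n\ge C_3y^{1-\beta/2}\ge u$. At $t=t_0$ and $y<\omega$, concavity in $y$ gives $S\ge yS_y\ge Bn(2\epsilon)^{n-1}y\ge\|\nabla u(t_0)\|_\infty y\ge u$ for $\epsilon$ small, because $n<1$. Fix such an $\epsilon$.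

**Step 21: $u\le S$, and no blow-up at $(x_0,0)$.** If $u-S$ had a positive maximum on $\overline{R_\delta}\times[t_0,\tau]$, $\tau<T$, then by Step 20 it would be at a point of $R_\delta\times(t_0,\tau]$. There $u$ is classical, $\nabla u=\nabla S$, $D^2u\le D^2S$, and
$$0\le u_t=A(\nabla S):D^2u+|\nabla S|^q\le\Delta_pS+|\nabla S|^q<0,$$
a contradiction. So $u\le S$ on $R_\delta\times[t_0,T)$. For $|x-x_0|\le r/2$ we have $\omega\ge\omega_0>0$, so $S\le Bn\omega_0^{n-1}y$ by concavity. Hence $u_x=0$ and $0\le u_y\le C$ at $(x,0,t)$ for $t\in[t_0,T)$. Lemma B with $z_0=(x_0,0)$, $R=r/2$ and initial time $t_0$ shows that $|\nabla u|$ is bounded on $(B_{r/4}(x_0,0)\cap\{y\ge0\})\times[t_0,T)$. Therefore $(x_0,0)\notin GBUS(u_0)$.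

*Proof of Theorem 1.* $T<\infty$ by Step 1. Symmetry and $u_x\le0$ in $\Omega_+\times(0,T)$ are Step 4. By Step 10, $\emptyset\ne GBUS(u_0)\subset[-\frac12,\frac12]\times\{0\}$, and by Step 21 and symmetry it contains no $(x_0,0)$ with $x_0\ne0$. So $GBUS(u_0)=\{(0,0)\}$. Undoing the scaling of Section 2 gives the result for the original $\Omega$. $\blacksquare$

## 11. Gluing scaled copies: the proof of Theorem 2

Because of finite propagation (Step 3), the solution just built never sees most of its domain. So scaled copies of it can be placed side by side.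

Apply the construction in one fixed domain satisfying (a)–(d) with $L_1=L_2=10$, for example a smooth convex domain symmetric in $x$. This gives a solution $u$ on $[0,T)$, supported in $[-7,7]\times[0,7]$ for all $t<T$, with gradient blow-up exactly at the origin. Now let $\Omega$ and $z_1,\dots,z_n$ be as in Theorem 2. Since $\partial\Omega$ is a segment near each $z_i$, for small $\lambda>0$ there are isometries $\mathcal R_i$ of $\mathbb R^2$ with $\mathcal R_i(0)=z_i$,
$$\mathcal R_i\big((-10\lambda,10\lambda)\times(0,10\lambda)\big)\subset\Omega,\qquad\mathcal R_i\big([-10\lambda,10\lambda]\times\{0\}\big)\subset\partial\Omega,$$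
and disjoint closed boxes. Set
$$\hat u(z,t)=\sum_{i=1}^n\lambda^{1-\beta}\,u\big(\lambda^{-1}\mathcal R_i^{-1}z,\ \lambda^{-m}t\big),$$
each term extended by $0$ outside its box. Each summand is a weak solution in $\Omega$ with zero boundary values, by invariance of the equation under isometries and scaling, and because it vanishes near the part of the boundary of its box that lies in $\Omega$. The supports are disjoint for all $t<\lambda^mT$, so the sum $\hat u$ is also a weak solution, although the equation is nonlinear. It is Lipschitz in space on $[0,\tau]$ for each $\tau<\lambda^mT$, and $\hat u(\cdot,0)\in C^2(\overline\Omega)$.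

By uniqueness, which follows from (CP), $\hat u$ is the solution with data $\hat u(\cdot,0)$. A solution with these data on a longer interval would coincide with $\hat u$ for $t<\lambda^mT$ and have bounded gradient there; but the gradient of $\hat u$ becomes unbounded as $t\to\lambda^mT$. So $T_{max}=\lambda^mT$. Near $z_i$ only the $i$-th summand is nonzero, and its gradient blows up exactly at $z_i$; elsewhere the gradient stays bounded. So the gradient blow-up set is $\{z_1,\dots,z_n\}$.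

Finally $\|\hat u(\cdot,0)\|_\infty=\lambda^{1-\beta}\|u_0\|_\infty$, the supports lie within distance $O(\lambda)$ of the $z_i$, and $T_{max}=\lambda^mT$. All three tend to $0$ as $\lambda\to0$, so for $\lambda$ small they meet the requirements set by $\varepsilon$. $\blacksquare$
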